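\title{A perfectly normal $\Delta$-space that is not a $Q$-space}

\begin{abstract}
We construct in ZFC a zero-dimensional Hausdorff $\Delta$-space of cardinality $2^\omega$ in which every closed set is a $G_\delta$-set, which is not $\sigma$-discrete, and which has a subset that is not a $G_\delta$-set. More generally, for every infinite cardinal $\kappa=\kappa^\omega$ and every countable set $K$ with at least two points we construct a perfectly normal, strongly zero-dimensional topology on $\kappa\times K$ whose Borel sets are exactly the sets that split few of the fibers $\{\beta\}\times K$, where ``few'' refers to a proper $\sigma$-ideal on $\kappa$. No subspace $\kappa\times L$ with $\emptyset\ne L\subseteq K$ is $\sigma$-discrete; such a subspace is a $\Delta$-space exactly when $L$ is finite and a $Q$-space exactly when $|L|=1$.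
\end{abstract}

\section{Introduction}\label{sec:intro}

Spaces are Tychonoff and infinite unless we say otherwise. Recall that a subset of a space is a \emph{$G_\delta$-set} if it is an intersection of countably many open sets and an \emph{$F_\sigma$-set} if it is a union of countably many closed sets; the complement of a $G_\delta$-set is an $F_\sigma$-set and conversely.

A space $X$ is a \emph{$Q$-space} if every subset of $X$ is a $G_\delta$-set. It is a \emph{$\Delta$-space} if for every decreasing sequence $D_0\supseteq D_1\supseteq\cdots$ of subsets of $X$ with empty intersection there is a decreasing sequence $V_0\supseteq V_1\supseteq\cdots$ of open sets, also with empty intersection, such that $D_n\subseteq V_n$ for all $n$. An equivalent condition is that every countable disjoint family $\{A_n:n<\omega\}$ of subsets has a point-finite open expansion, that is, there are open sets $U_n\supseteq A_n$ such that each point lies in only finitely many $U_n$. (Given the $A_n$, apply the definition to $D_n=\bigcup_{m\ge n}A_m$ and put $U_n=V_n$; given the $D_n$, expand $A_n=D_n\setminus D_{n+1}$ and put $V_n=\bigcup_{m\ge n}U_m$.)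

Both notions measure how well arbitrary sets can be approximated from outside by open sets in countably many steps. A $Q$-space approximates each single set exactly. A $\Delta$-space is asked for less: when a sequence of sets shrinks to nothing, some sequence of open neighborhoods must shrink to nothing with it. Every $Q$-space is a $\Delta$-space (Lemma~\ref{lem:expand}).

A space is \emph{$\sigma$-discrete} if it is a union of countably many discrete subspaces. Following Balogh, a \emph{$Q$-set space} is a $Q$-space that is not $\sigma$-discrete. The following problem is posed in the paper of Leiderman and Szeptycki~\cite{LS}.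

\begin{quote}
\textbf{Problem.} Does ZFC prove that there is a $\Delta$-space that is not $\sigma$-discrete, in which every closed set is a $G_\delta$-set, and which is not a $Q$-set space?
\end{quote}

The answer is yes. A space is \emph{zero-dimensional} if it has a base of clopen sets; a zero-dimensional Hausdorff space is Tychonoff, because characteristic functions of clopen sets are continuous.

\begin{theorem}\label{thm:main}
In ZFC there is a zero-dimensional Hausdorff (hence Tychonoff) $\Delta$-space $X$ of cardinality $2^\omega$ in which every closed set is a $G_\delta$-set, which is not $\sigma$-discrete, and which has a subset that is not a $G_\delta$-set.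
\end{theorem}

The construction gives more. A space is \emph{perfectly normal} if it is normal and every closed set is a $G_\delta$-set, and \emph{strongly zero-dimensional} if every finite cover by cozero sets (sets $f^{-1}((0,1])$ with $f\colon X\to[0,1]$ continuous) has a finite refinement by pairwise disjoint clopen sets. The \emph{Borel sets} form the smallest $\sigma$-algebra that contains the open sets. A \emph{$\sigma$-ideal} on a set $\kappa$ is a family $I$ of subsets of $\kappa$ that contains $\emptyset$ and is closed under subsets and countable unions; it is \emph{proper} if $\kappa\notin I$. For a product $X=\kappa\times K$ we call $\{\beta\}\times K$ the \emph{fiber over} $\beta$, and for $A\subseteq X$ we let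
\[
\operatorname{sp}(A)=\bigl\{\beta\in\kappa:\ \emptyset\ne A\cap(\{\beta\}\times K)\ne\{\beta\}\times K\bigr\}
\]
be the set of those $\beta$ whose fiber is \emph{split} by $A$.

\begin{theorem}\label{thm:strong}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$, let $K$ be a set with $2\le|K|\le\omega$, and let $X=\kappa\times K$. There are a topology $\tau$ on $X$ and a proper $\sigma$-ideal $I$ on $\kappa$ containing all singletons such that the following hold.
\begin{enumerate}
\item[(a)] $(X,\tau)$ is Hausdorff, perfectly normal and strongly zero-dimensional, and every open set is a countable union of clopen sets.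
\item[(b)] For $A\subseteq X$: $A$ is $G_\delta$ $\iff$ $A$ is $F_\sigma$ $\iff$ $A$ is Borel $\iff$ $\operatorname{sp}(A)\in I$.
\item[(c)] For $\emptyset\ne L\subseteq K$ the subspace $Y_L=\kappa\times L$ is perfectly normal and not $\sigma$-discrete. It is a $\Delta$-space if and only if $L$ is finite, and a $Q$-space if and only if $|L|=1$.
\end{enumerate}
\end{theorem}

Thus for $2\le|L|<\omega$ the space $Y_L$ is a perfectly normal solution of the Problem, and it is the union of the $|L|$ disjoint $Q$-set spaces $Y_{\{i\}}$, $i\in L$. For infinite $L$ it is a perfectly normal countable union of $Q$-set spaces that is not a $\Delta$-space.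

Since $(2^\omega)^\omega=2^\omega$, Theorem~\ref{thm:main} is contained in the case $\kappa=2^\omega$, $K=L=\{0,1\}$ of Theorem~\ref{thm:strong}. We nevertheless prove it first, because it needs only a simpler topology $\tau_0\subseteq\tau$. Section~\ref{sec:double} explains why one looks for an example of the form $\kappa\times\{0,1\}$, and Section~\ref{sec:split} reduces both theorems to two properties of a topology and an ideal. Sections~\ref{sec:ideal} and~\ref{sec:tau0} construct $I$ and $\tau_0$ and prove Theorem~\ref{thm:main}; Section~\ref{sec:normal} refines $\tau_0$ to $\tau$ and proves Theorem~\ref{thm:strong}.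

As usual, an ordinal is the set of smaller ordinals, a cardinal is an initial ordinal, $\omega+1=\{0,1,2,\dots\}\cup\{\omega\}$, and ``countable'' includes ``finite''. We write $\mathcal P(X)$ for the power set of $X$ and $\chi_A$ for the characteristic function of $A$.

\section{Finite fibers and two ways of doubling a space}\label{sec:double}

The lemmas of this section hold for arbitrary topological spaces, with the separation axiom stated where one is used.

\begin{lemma}\label{lem:expand}
Let $E_0\supseteq E_1\supseteq\cdots$ be $G_\delta$-sets in a topological space with $\bigcap_nE_n=\emptyset$. Then there are open sets $V_0\supseteq V_1\supseteq\cdots$ with $E_n\subseteq V_n$ and $\bigcap_nV_n=\emptyset$. In particular, every $Q$-space is a $\Delta$-space.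
\end{lemma}

\begin{proof}
Write $E_k=\bigcap_mO_{k,m}$ with $O_{k,m}$ open and, after passing to finite intersections, decreasing in $m$. Put $V_n=\bigcap_{k\le n}O_{k,n}$. Then $V_n$ is open and $V_{n+1}\subseteq\bigcap_{k\le n}O_{k,n+1}\subseteq V_n$. For $k\le n$ we have $E_n\subseteq E_k\subseteq O_{k,n}$, so $E_n\subseteq V_n$. A point of $\bigcap_nV_n$ would lie in $O_{k,n}$ for all $n\ge k$, hence in $E_k$, for every $k$.
\end{proof}

\begin{lemma}\label{lem:discrete}
Let $X$ be a $T_1$-space in which every closed set is a $G_\delta$-set. Then every discrete subspace of $X$ is an $F_\sigma$-set. If $X$ is $\sigma$-discrete, then $X$ is a $Q$-space.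
\end{lemma}

\begin{proof}
Let $D\subseteq X$ be discrete, and for $d\in D$ let $O_d$ be open with $O_d\cap D=\{d\}$. Since $O_d$ is open, $O_d\cap\overline D\subseteq\overline{O_d\cap D}=\{d\}$. Hence $D=\overline D\cap O$ for $O=\bigcup_{d\in D}O_d$. The open set $O$ is an $F_\sigma$-set by hypothesis, and therefore so is $D$. If $X=\bigcup_nE_n$ with $E_n$ discrete and $E\subseteq X$, then $E$ is the union of the discrete sets $E\cap E_n$. So every subset is an $F_\sigma$-set, and by complementation every subset is a $G_\delta$-set.
\end{proof}

By Lemma~\ref{lem:discrete}, the Problem asks exactly whether ZFC produces a $\Delta$-space that is not a $Q$-space among the spaces whose closed sets are $G_\delta$-sets: such a space is automatically not $\sigma$-discrete. The most familiar spaces in this class do not separate the two notions.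

\begin{example}\label{ex:simple}
A countable space is a $Q$-space, since each subset is a countable union of closed points. The real line is not a $\Delta$-space: if $\mathbb Q=\{q_m:m<\omega\}$ is listed without repetition and $D_n=\{q_m:m\ge n\}$, then every open $V_n\supseteq D_n$ is dense, and $\bigcap_nV_n\ne\emptyset$ by the Baire category theorem.
\end{example}

There is, however, a visible gap between the two definitions. A sequence that decreases to $\emptyset$ leaves every finite set after finitely many steps, so the $\Delta$-property is blind to what happens inside finite fibers.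

\begin{lemma}\label{lem:fibers}
Let $X$ be a topological space and $\pi\colon X\to S$ a map to a set $S$. If all fibers of $\pi$ are finite and $\pi^{-1}(T)$ is a $G_\delta$-set for every $T\subseteq S$, then $X$ is a $\Delta$-space.
\end{lemma}

\begin{proof}
Let $D_n$ decrease to $\emptyset$ and put $D_n^*=\pi^{-1}(\pi(D_n))\supseteq D_n$. The sets $D_n^*$ are decreasing $G_\delta$-sets. If $x\in\bigcap_nD_n^*$, then the finite fiber through $x$ meets every $D_n$, so one of its points lies in infinitely many $D_n$ and hence in all of them, which is impossible. Now apply Lemma~\ref{lem:expand} to the sets $D_n^*$.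
\end{proof}

The $Q$-property, in contrast, must separate the two halves $Y\times\{0\}$ and $Y\times\{1\}$ of a doubled space. This suggests that the answer to the Problem is positive and that an example should be a doubling. The two doublings that come to mind first each fail by one condition.

\begin{example}\label{ex:double}
Let $Y$ be a $Q$-set space (Theorem~\ref{thm:strong}(c) with $|L|=1$ provides one) and let $X=Y\times\{0,1\}$. In both topologies below the sets $U\times\{0,1\}$ with $U$ open in $Y$ are open, so every set $T\times\{0,1\}$ is a $G_\delta$-set and $X$ is a $\Delta$-space by Lemma~\ref{lem:fibers}. In both, $Y\times\{0\}$ is a copy of $Y$, so $X$ is not $\sigma$-discrete.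

(a) Let the sets $U\times\{0,1\}$ be the only open sets. Closed sets have the form $T\times\{0,1\}$, so they are $G_\delta$-sets. No $G_\delta$-set splits a fiber, so $Y\times\{0\}$ is not a $G_\delta$-set. But $X$ is not even a $T_0$-space.

(b) Let the points $(y,1)$ be isolated and let $(y,0)$ have the basic neighborhoods $(U\times\{0,1\})\setminus\{(y,1)\}$ with $U\ni y$ open in $Y$; this is the Alexandroff duplicate of $Y$. It is Tychonoff: each $\{(y,1)\}$ is clopen, and if $f\colon Y\to[0,1]$ is continuous with $f(y)=1$ and $f=0$ off $U$, then $(z,i)\mapsto f(z)$, changed to $0$ at $(y,1)$, is continuous and separates $(y,0)$ from the complement of its basic neighborhood. But the closed set $Y\times\{0\}$ is not a $G_\delta$-set. Indeed, if $C\times\{1\}$ is closed in $X$, then every $y\in Y$ has a neighborhood $U$ with $U\cap C\subseteq\{y\}$, so $C$ is discrete; since $Y$ is not $\sigma$-discrete, $Y\times\{1\}$ is not an $F_\sigma$-set.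
\end{example}

In (a) no open set splits a fiber. In (b) each basic open set splits only one fiber, but a union of basic open sets, namely $Y\times\{1\}$, splits all of them. What we need lies in between: every fiber must be split by some open set, while every open set, basic or not, splits only few fibers.

\section{Sets that split few fibers}\label{sec:split}

From now on $\kappa$, $K$ and $X=\kappa\times K$ are as in Theorem~\ref{thm:strong}. In this section $I$ is any proper $\sigma$-ideal on $\kappa$ containing all singletons, and
\[
\mathcal A=\{A\subseteq X:\ \operatorname{sp}(A)\in I\}.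
\]

\begin{lemma}\label{lem:algebra}
$\mathcal A$ is a $\sigma$-algebra on $X$. It contains all singletons of $X$ and all sets $S\times K$ with $S\subseteq\kappa$, and it contains no set $\kappa\times\{i\}$ with $i\in K$.
\end{lemma}

\begin{proof}
We have $\operatorname{sp}(X\setminus A)=\operatorname{sp}(A)$. If $\bigcup_nA_n$ splits the fiber over $\beta$, then one point of the fiber lies in some $A_n$ and another lies in none of the sets, so this $A_n$ splits the fiber; thus $\operatorname{sp}(\bigcup_nA_n)\subseteq\bigcup_n\operatorname{sp}(A_n)$. Further, $\operatorname{sp}(S\times K)=\emptyset$, and since $|K|\ge2$ we have $\operatorname{sp}(\{(\beta,i)\})=\{\beta\}\in I$ and $\operatorname{sp}(\kappa\times\{i\})=\kappa\notin I$.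
\end{proof}

The next proposition isolates what we have to build. Its two conditions say together that $\mathcal A$ is the Borel $\sigma$-algebra and that all Borel sets are $G_\delta$-sets.

\begin{proposition}\label{prop:reduce}
Let $X$ carry a Hausdorff topology such that
\begin{enumerate}
\item[(S)] every open set belongs to $\mathcal A$;
\item[(G)] every member of $\mathcal A$ is a $G_\delta$-set.
\end{enumerate}
Then the following hold.
\begin{enumerate}
\item[(i)] For $A\subseteq X$: $A$ is $G_\delta$ $\iff$ $A$ is $F_\sigma$ $\iff$ $A$ is Borel $\iff$ $A\in\mathcal A$. In particular, every closed set is a $G_\delta$-set.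
\item[(ii)] For $\emptyset\ne L\subseteq K$ the subspace $Y_L=\kappa\times L$ is not $\sigma$-discrete; it is a $\Delta$-space if and only if $L$ is finite, and a $Q$-space if and only if $|L|=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) All $G_\delta$-sets and $F_\sigma$-sets are Borel, and all Borel sets lie in the $\sigma$-algebra $\mathcal A$ by (S). If $A\in\mathcal A$, then (G) applies to $A$ and to $X\setminus A$, so $A$ is both $G_\delta$ and $F_\sigma$.

(ii) \emph{$Y_L$ is not $\sigma$-discrete.} Otherwise, for $i\in L$, the set $\kappa\times\{i\}$ is a countable union of discrete subspaces of $X$. These are $F_\sigma$-sets in $X$ by (i) and Lemma~\ref{lem:discrete}, so $\kappa\times\{i\}$ is an $F_\sigma$-set and lies in $\mathcal A$, contrary to Lemma~\ref{lem:algebra}.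

\emph{The $Q$-property.} For every $S\subseteq\kappa$ the set $S\times K$ is in $\mathcal A$, so $S\times L=(S\times K)\cap Y_L$ is a $G_\delta$-set in $Y_L$. If $|L|=1$, these are all subsets of $Y_L$. Let $|L|\ge2$, fix distinct $i,i'\in L$, and suppose that $\kappa\times\{i\}$ is a $G_\delta$-set in $Y_L$. Then $\kappa\times\{i\}=G\cap Y_L$ for a $G_\delta$-set $G$ in $X$. This $G$ contains $(\beta,i)$ and omits $(\beta,i')$ for every $\beta$, so $\operatorname{sp}(G)=\kappa\notin I$, contrary to (i).

\emph{The $\Delta$-property.} If $L$ is finite, Lemma~\ref{lem:fibers} applies to the projection $Y_L\to\kappa$, whose preimages are the $G_\delta$-sets $S\times L$. Let $L=\{i_0,i_1,\dots\}$ be infinite, listed without repetition, and let $D_n=\kappa\times\{i_m:m\ge n\}$. These sets decrease to $\emptyset$. Let $V_n\supseteq D_n$ be open in $Y_L$, say $V_n=U_n\cap Y_L$ with $U_n$ open in $X$. By (S) the set $\bigcup_n\operatorname{sp}(U_n)$ is in $I$, so some $\beta<\kappa$ lies outside it. Each $U_n$ contains $(\beta,i_n)$ and does not split the fiber over $\beta$, so it contains the whole fiber. Hence $(\beta,i_0)\in\bigcap_nV_n$, and $Y_L$ is not a $\Delta$-space.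
\end{proof}

The last paragraph repeats the argument for the real line in Example~\ref{ex:simple}, with the properness of $I$ in the place of the Baire category theorem.

\section{Codes, requests and the ideal}\label{sec:ideal}

Conditions (S) and (G) pull in opposite directions. Condition (G) needs many open sets. If we simply declared the members of $\mathcal A$ open, all points would be isolated and $\kappa\times\{i\}$ would be open, in violation of (S). A more economical way to obtain (G) is to attach to each $A\in\mathcal A$ functions $c_A^m\colon X\to\{0,1\}$, $m<\omega$, such that at each point $y$ we have $c^m_A(y)=\chi_A(y)$ for all large $m$, and to declare these functions continuous. At each point, finitely many of the values $c_A^m(y)$ are then at our disposal, and we spend this freedom on (S).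

Suppose an open set $U$ contains $(\alpha,i)$ and omits $(\alpha,i')$ for all $\alpha$ in a large set $T$. Each $(\alpha,i)$ has a basic neighborhood $N_\alpha\subseteq U$, described by a finite family $F_\alpha\subseteq\mathcal A$ and a bound $\ell_\alpha$ on $m$. A contradiction arises as soon as $(\beta,i')\in N_\alpha$ for some $\alpha,\beta\in T$, and this happens if on the fiber over $\beta$ the functions $c_A^m$ with $A\in F_\alpha$, $m\le\ell_\alpha$ copy their values at $(\alpha,i)$. So we define the functions by recursion on $\beta$, and stage $\beta$ receives instructions $(x,F,\ell)$, to be read: ``for $A\in F$ and $m\le\ell$, copy the value at the earlier point $x$''. Three constraints shape the definitions.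
\begin{itemize}
\item A set $A$ cannot be expected to obey two instructions at one stage, since $c^0_A$ may differ at the two points named. So the families $F$ used at one stage must be pairwise disjoint.
\item There are $2^\kappa$ finite families $F$ and only $\kappa$ stages. So a stage does not name the sets $A$ themselves but their traces $A\cap Z$ on a countable set $Z$.
\item The ideal is to be a $\sigma$-ideal. So each stage carries countably many instructions.
\end{itemize}

We use $\kappa^\omega=\kappa$ through two consequences: $2^\omega\le\kappa^\omega=\kappa$, and $\operatorname{cf}\kappa>\omega$, so that every countable subset of $\kappa$ is bounded. The second follows from K\"onig's theorem $\kappa^{\operatorname{cf}\kappa}>\kappa$. For $\beta<\kappa$ put $X_\beta=\beta\times K$, the set of points that lie over ordinals below $\beta$.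

\begin{definition}\label{def:code}
A \emph{code} is a pair $s=(Z,\langle(x_j,\mathcal F_j,\ell_j):j<\omega\rangle)$ in which $Z\subseteq X$ is countable, $x_j\in X$, $\ell_j<\omega$, each $\mathcal F_j$ is a finite (possibly empty) set of subsets of $Z$, and $\mathcal F_j\cap\mathcal F_k=\emptyset$ for $j\ne k$.
\end{definition}

There are at most $\kappa^\omega$ choices for $Z$, at most $\kappa^\omega$ for $\langle x_j\rangle$, $\omega^\omega$ for $\langle\ell_j\rangle$ and, given $Z$, at most $(2^\omega)^\omega$ for $\langle\mathcal F_j\rangle$. So there are at most $\kappa$ codes. Since $\kappa\cdot\kappa=\kappa$, we can fix an enumeration $\langle s_\beta:\beta<\kappa\rangle$ in which each code occurs $\kappa$ times, hence unboundedly often. We write $s_\beta=(Z_\beta,\langle(x^\beta_j,\mathcal F^\beta_j,\ell^\beta_j):j<\omega\rangle)$.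

\begin{definition}\label{def:request}
A \emph{request} is a set $\mathcal E$ of triples $(x,F,\ell)$, with $x\in X$, $F\subseteq\mathcal P(X)$ finite and $\ell<\omega$, such that for every finite $\mathcal S\subseteq\mathcal P(X)$ there is $(x,F,\ell)\in\mathcal E$ with $F\cap\mathcal S=\emptyset$. An ordinal $\beta<\kappa$ \emph{meets $\mathcal E$ through} $(x,F,\ell)\in\mathcal E$ if for some $j<\omega$
\[
x=x^\beta_j\in X_\beta,\qquad \ell=\ell^\beta_j,\qquad \{A\cap Z_\beta:A\in F\}=\mathcal F^\beta_j .
\]
It \emph{meets} $\mathcal E$ if it meets $\mathcal E$ through some triple.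
\end{definition}

A request is a supply of instructions of which stage $\beta$ is asked to carry out one. The condition on $\mathcal S$ says that, whatever finitely many sets are already occupied by other instructions, the request still offers an instruction that does not involve them. This is what allows one stage to serve countably many requests.

\begin{lemma}\label{lem:meet}
For every countable collection of requests, some $\beta<\kappa$ meets all of them.
\end{lemma}

\begin{proof}
We may assume that the collection is nonempty, and we list it as $\mathcal E_k$, $k<\omega$, with repetitions if necessary. Choose recursively $(x_k,F_k,\ell_k)\in\mathcal E_k$ with $F_k\cap(F_0\cup\dots\cup F_{k-1})=\emptyset$. The family $\bigcup_kF_k$ is countable, so there is a countable $Z\subseteq X$ that contains a point of $A\mathbin{\triangle}A'$ for any two distinct $A,A'\in\bigcup_kF_k$. Put $\mathcal F_k=\{A\cap Z:A\in F_k\}$. The map $A\mapsto A\cap Z$ is injective on $\bigcup_kF_k$ and the $F_k$ are pairwise disjoint, so the $\mathcal F_k$ are pairwise disjoint and $s=(Z,\langle(x_k,\mathcal F_k,\ell_k):k<\omega\rangle)$ is a code. The first coordinates of the points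 $x_k$ form a bounded subset of $\kappa$ and $s$ occurs unboundedly often, so there is $\beta$ with $s_\beta=s$ and $x_k\in X_\beta$ for all $k$. This $\beta$ meets $\mathcal E_k$ through $(x_k,F_k,\ell_k)$, with $j=k$.
\end{proof}

We now define the ideal so that every large set contains a stage that does what we ask. For the rest of the paper, $I$ is the family of all $T\subseteq\kappa$ for which there is a countable collection of requests such that no $\beta\in T$ meets all of them, and $\mathcal A$ is defined from this $I$ as in Section~\ref{sec:split}. Applying the definition to a collection with one member gives the form in which it is used: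
\begin{equation}\label{eq:large}
\text{if $T\subseteq\kappa$, $T\notin I$ and $\mathcal E$ is a request, then some $\beta\in T$ meets $\mathcal E$.}
\end{equation}

\begin{lemma}\label{lem:ideal}
$I$ is a proper $\sigma$-ideal on $\kappa$ containing all singletons.
\end{lemma}

\begin{proof}
A collection of requests that witnesses $T\in I$ also witnesses $T'\in I$ for $T'\subseteq T$. If $T_n\in I$ for $n<\omega$, the union of witnessing collections is countable and witnesses $\bigcup_nT_n\in I$. Lemma~\ref{lem:meet} says that $\kappa\notin I$. For $\beta<\kappa$ and $i\in K$, the set $\{((\beta,i),\emptyset,0)\}$ is a request, and $\beta$ does not meet it because $(\beta,i)\notin X_\beta$. So $\{\beta\}\in I$.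
\end{proof}

\section{The topology $\tau_0$ and the proof of Theorem~\ref{thm:main}}\label{sec:tau0}

Let $A\subseteq X$ and $\beta<\kappa$. Since the families $\mathcal F_j^\beta$ are pairwise disjoint, there is at most one $j$ with $A\cap Z_\beta\in\mathcal F^\beta_j$. If such $j$ exists and $x_j^\beta\in X_\beta$, we say that $A$ is \emph{active at $\beta$} and put $x(A,\beta)=x^\beta_j$ and $\ell(A,\beta)=\ell^\beta_j$. Comparing with Definition~\ref{def:request}, we see:
\begin{equation}\label{eq:active}
\begin{array}{l}
\text{if $\beta$ meets a request through $(x,F,\ell)$, then every $A\in F$}\\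
\text{is active at $\beta$, with $x(A,\beta)=x$ and $\ell(A,\beta)=\ell$.}
\end{array}
\end{equation}

For $A\subseteq X$ and $m<\omega$ define $c_A^m\colon X\to\{0,1\}$ by recursion on $\beta$:
\[
c_A^m(\beta,i)=\begin{cases}
c_A^m(x(A,\beta))&\text{if $A$ is active at $\beta$ and $m\le\ell(A,\beta)$},\\
\chi_A(\beta,i)&\text{otherwise.}
\end{cases}
\]
The recursion is legitimate because $x(A,\beta)\in X_\beta$. Three properties are read off from the definition.
\begin{enumerate}
\item[(C1)] For each $y\in X$, $c_A^m(y)=\chi_A(y)$ for all but finitely many $m$: at $y=(\beta,i)$ the first case occurs only for $m\le\ell(A,\beta)$.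
\item[(C2)] If $\beta\notin\operatorname{sp}(A)$, then $c_A^m(\beta,i)$ does not depend on $i$: the first case never depends on $i$, and $\chi_A$ is constant on the fiber.
\item[(C3)] If $A$ is active at $\beta$, then $c^m_A(\beta,i)=c_A^m(x(A,\beta))$ for all $m\le\ell(A,\beta)$ and all $i\in K$.
\end{enumerate}
A code activates not only the sets for which it was chosen in Lemma~\ref{lem:meet} but every set with the same trace on $Z_\beta$. This does no harm, because (C1) and (C2) hold whatever instruction a set obeys.

Let $\tau_0$ be the topology on $X$ with subbase $\{(c_A^m)^{-1}(\varepsilon):A\in\mathcal A,\ m<\omega,\ \varepsilon\in\{0,1\}\}$. A base at $x\in X$ is formed by the sets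
\[
N(x;F,\ell)=\{y\in X:\ c_A^m(y)=c_A^m(x)\text{ for all }A\in F,\ m\le\ell\},
\]
where $F\subseteq\mathcal A$ is finite and $\ell<\omega$.

\begin{lemma}\label{lem:tau0}
$(X,\tau_0)$ is zero-dimensional and Hausdorff, and every topology on $X$ that contains $\tau_0$ satisfies \textup{(G)}.
\end{lemma}

\begin{proof}
The subbasic sets come in complementary pairs, so they are clopen, and so are their finite intersections. If $x\ne y$, then $A=\{x\}\in\mathcal A$, and by (C1) there is $m$ with $c_A^m(x)=1$ and $c_A^m(y)=0$. For $A\in\mathcal A$, (C1) gives $A=\bigcap_n\bigcup_{m\ge n}(c_A^m)^{-1}(1)$, an intersection of countably many members of $\tau_0$.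
\end{proof}

It remains to prove (S). For a single basic set there is nothing to do: by (C2), $N(x;F,\ell)$ splits no fiber outside $\bigcup_{A\in F}\operatorname{sp}(A)\in I$. The difficulty is that an open set is a union of uncountably many basic sets. The following case shows the whole mechanism.

\begin{example}\label{ex:small}
Let $K=\{0,1\}$ and $T\notin I$, write $c_A=c_A^0$, and for $\alpha\in T$ let $N_\alpha=N((\alpha,0);F_\alpha,0)$. We show in three cases that $(\beta,1)\in\bigcup_{\alpha\in T}N_\alpha$ for some $\beta\in T$. Thus this union, which contains $T\times\{0\}$, does not miss $T\times\{1\}$.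

(a) \emph{One common set:} $F_\alpha=\{A\}$ for all $\alpha$. Since $\operatorname{sp}(A)\in I$ and $T\notin I$, there is $\beta\in T\setminus\operatorname{sp}(A)$. By (C2), $c_A(\beta,1)=c_A(\beta,0)$, so $(\beta,1)\in N_\beta$.

(b) \emph{Distinct sets:} $F_\alpha=\{B_\alpha\}$ with $\alpha\mapsto B_\alpha$ injective. The choice $B_\alpha=\{(\alpha,0)\}$ imitates the isolated points of Example~\ref{ex:double}(b), and here (C2) is of no use, since $B_\alpha$ splits the fiber over $\alpha$. But $T$ is infinite and a finite $\mathcal S$ contains only finitely many $B_\alpha$, so $\mathcal E=\{((\alpha,0),\{B_\alpha\},0):\alpha\in T\}$ is a request. By~\eqref{eq:large} some $\beta\in T$ meets $\mathcal E$, through the triple of some $\alpha\in T$. By~\eqref{eq:active} and (C3), $c_{B_\alpha}(\beta,1)=c_{B_\alpha}(\alpha,0)$, so $(\beta,1)\in N_\alpha$.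

(c) \emph{The mixed case:} $F_\alpha=\{A,B_\alpha\}$ with the $B_\alpha$ distinct and different from $A$. The triples $((\alpha,0),F_\alpha,0)$ do not form a request, as $\mathcal S=\{A\}$ shows, so $A$ has to be handled as in (a) and $B_\alpha$ as in (b). However, (a) compares $(\beta,1)$ with $(\beta,0)$, while (b) compares it with $(\alpha,0)$. To bridge this, divide $T\setminus\operatorname{sp}(A)\notin I$ into two parts according to the value $c_A(\alpha,0)$. One part $T'$ is not in $I$; let $\varepsilon$ be the value on it. As in (b), with $T'$ in the place of $T$, there are $\alpha,\beta\in T'$ with $c_{B_\alpha}(\beta,1)=c_{B_\alpha}(\alpha,0)$, and $c_A(\beta,1)=c_A(\beta,0)=\varepsilon=c_A(\alpha,0)$. So $(\beta,1)\in N_\alpha$.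
\end{example}

In general, the role of $\{A\}$ in case (c) is played by a largest finite family $R$ that is contained in $F_\alpha$ for a large set of $\alpha$. Its maximality is what turns the remainders $F_\alpha\setminus R$ into a request. We state the outcome with an arbitrary countably-valued function $h$, which records the data to be made constant, so that it also serves in Section~\ref{sec:normal}.

\begin{lemma}\label{lem:key}
Let $T\subseteq\kappa$ with $T\notin I$, let $i\in K$, and for each $\alpha\in T$ let $F_\alpha\subseteq\mathcal A$ be finite and $\ell_\alpha<\omega$. Let $h\colon\mathcal A\times\omega\times X\to C$ be a function into a countable set $C$. Then there are $\alpha,\beta\in T$ and $R\subseteq F_\alpha$ such that, with $n=\ell_\alpha$,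
\begin{enumerate}
\item[(1)] every $A\in F_\alpha\setminus R$ is active at $\beta$, with $x(A,\beta)=(\alpha,i)$ and $\ell(A,\beta)=n$;
\item[(2)] every $A\in R$ satisfies $\beta\notin\operatorname{sp}(A)$ and $h(A,n,(\beta,i))=h(A,n,(\alpha,i))$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use repeatedly that if a set not in $I$ is covered by countably many sets, then one of them is not in $I$.

\emph{Refining $T$.} There are $n,k<\omega$ with $T_1=\{\alpha\in T:\ell_\alpha=n,\ |F_\alpha|=k\}\notin I$. Consider the finite families $R\subseteq\mathcal P(X)$ with $\{\alpha\in T_1:R\subseteq F_\alpha\}\notin I$. The empty family is one of them, and each of them is contained in some $F_\alpha$ with $\alpha\in T_1$, so it has at most $k$ members and consists of sets in $\mathcal A$. Fix such an $R$ of largest cardinality and put $T_2=\{\alpha\in T_1:R\subseteq F_\alpha\}$. The set $\bigcup_{A\in R}\operatorname{sp}(A)$ is in $I$, so $T_2\setminus\bigcup_{A\in R}\operatorname{sp}(A)\notin I$. On this set the map $\alpha\mapsto\langle h(A,n,(\alpha,i)):A\in R\rangle$ takes values in the countable set $C^R$, so it is constant on a subset $T_3\notin I$. Any $\alpha,\beta\in T_3$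 satisfy (2), $R\subseteq F_\alpha$ and $\ell_\alpha=n$.

\emph{The request.} Let $\mathcal E=\{((\alpha,i),F_\alpha\setminus R,n):\alpha\in T_3\}$, and let $\mathcal S\subseteq\mathcal P(X)$ be finite. For $A\in\mathcal S\setminus R$ the set $\{\alpha\in T_3:A\in F_\alpha\}$ is contained in $\{\alpha\in T_1:R\cup\{A\}\subseteq F_\alpha\}$, which is in $I$ by the maximality of $|R|$. Finitely many members of $I$ do not cover $T_3$, so some $\alpha\in T_3$ has $F_\alpha\cap(\mathcal S\setminus R)=\emptyset$, that is, $(F_\alpha\setminus R)\cap\mathcal S=\emptyset$. Hence $\mathcal E$ is a request. By~\eqref{eq:large} some $\beta\in T_3$ meets $\mathcal E$, through $((\alpha,i),F_\alpha\setminus R,n)$ for some $\alpha\in T_3$, and~\eqref{eq:active} gives (1).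
\end{proof}

The hypothesis $F_\alpha\subseteq\mathcal A$ was used only to remove $\operatorname{sp}(A)$ for $A\in R$. It cannot be dropped: if the functions $c_A^m$ for $A=\kappa\times\{i\}$ were admitted to the subbase, this set would be a $G_\delta$-set by (C1), and (S) would fail by Lemma~\ref{lem:algebra}.

\begin{proposition}\label{prop:S0}
$\tau_0\subseteq\mathcal A$; that is, $\tau_0$ satisfies \textup{(S)}.
\end{proposition}

\begin{proof}
Let $U\in\tau_0$ and suppose that $\operatorname{sp}(U)\notin I$. The set $\operatorname{sp}(U)$ is the union of the sets $\{\beta:(\beta,i)\in U,\ (\beta,i')\notin U\}$ over the countably many pairs $(i,i')\in K^2$, so one of them, call it $T$, is not in $I$. For this pair write $\gamma^+=(\gamma,i)$ and $\gamma^-=(\gamma,i')$. For $\alpha\in T$ choose $F_\alpha$ and $\ell_\alpha$ with $N(\alpha^+;F_\alpha,\ell_\alpha)\subseteq U$. Apply Lemma~\ref{lem:key} with $h(A,n,y)=\langle c_A^0(y),\dots,c_A^n(y)\rangle$, which takes values in the countable set of finite $0$--$1$ sequences, and let $\alpha,\beta,R,n$ be as in its conclusion. Let $m\le n$. For $A\in F_\alpha\setminus R$ we get $c_A^m(\beta^-)=c_A^m(\alpha^+)$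 from (1) and (C3). For $A\in R$ we get $c_A^m(\beta^-)=c_A^m(\beta^+)=c_A^m(\alpha^+)$ from (C2) and (2). Hence $\beta^-\in N(\alpha^+;F_\alpha,n)\subseteq U$, which contradicts $\beta\in T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\kappa=2^\omega$ and $K=\{0,1\}$, and give $X=\kappa\times K$ the topology $\tau_0$. Then $|X|=2^\omega$, and $X$ is zero-dimensional and Hausdorff and satisfies (G) and (S) by Lemma~\ref{lem:tau0} and Proposition~\ref{prop:S0}. By Proposition~\ref{prop:reduce}(i), closed sets are $G_\delta$-sets. By Proposition~\ref{prop:reduce}(ii) with $L=K$, the space $X$ is a $\Delta$-space, is not $\sigma$-discrete and is not a $Q$-space.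
\end{proof}

\section{Perfect normality and the proof of Theorem~\ref{thm:strong}}\label{sec:normal}

Open sets of $\tau_0$ are countable unions of closed sets, but this does not give normality. Normality does follow when open sets are countable unions of \emph{clopen} sets. So we attach to each open $V$ a function $d_V\colon X\to\omega+1$ that is finite exactly on $V$ and declare it continuous for the order topology of $\omega+1$, in which the sets $\{n\}$ and $\{\xi:\xi\ge n\}$, $n<\omega$, form a base of clopen sets. This creates new open sets, which need functions of their own, so the step is iterated transfinitely. Condition (G) and the Hausdorff property survive any refinement of $\tau_0$; the work is to preserve (S).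

For $A\subseteq X$ define $d_A\colon X\to\omega+1$ by recursion on $\beta$. Put $d_A(\beta,i)=\omega$ if $(\beta,i)\notin A$, and for $(\beta,i)\in A$ put
\[
d_A(\beta,i)=\begin{cases}
d_A(x(A,\beta))&\text{if $A$ is active at $\beta$ and $x(A,\beta)\in A$},\\
\ell(A,\beta)&\text{if $A$ is active at $\beta$ and $x(A,\beta)\notin A$},\\
0&\text{if $A$ is not active at $\beta$.}
\end{cases}
\]
In the second case the value $d_A(x(A,\beta))=\omega$ cannot be copied, since $d_A$ has to be finite on $A$; the value $\ell(A,\beta)$ is the prescribed approximation to $\omega$. We record three properties.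
\begin{enumerate}
\item[(D1)] $d_A(y)<\omega$ if and only if $y\in A$. This follows by induction on $\beta$, since the first case copies a value at an earlier point of $A$.
\item[(D2)] If $\beta\notin\operatorname{sp}(A)$, then $d_A(\beta,i)$ does not depend on $i$: either the fiber misses $A$ and the value is $\omega$, or it lies in $A$ and the three cases depend only on $\beta$.
\item[(D3)] Let $A$ be active at $\beta$, put $x=x(A,\beta)$ and $\ell=\ell(A,\beta)$, and let $y$ lie in the fiber over $\beta$. If $x\notin A$, then $d_A(y)\in\{\ell,\omega\}$. If $x\in A$ and $y\in A$, then $d_A(y)=d_A(x)$.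
\end{enumerate}

We abbreviate $\{y\in X:d_V(y)=n\}$ to $\{d_V=n\}$, and likewise for $\{d_V\ge n\}$. For ordinals $\eta>0$ let $\tau_\eta$ be the topology generated by $\tau_0$ and all sets $\{d_V=n\}$ and $\{d_V\ge n\}$ with $n<\omega$ and $V\in\bigcup_{\zeta<\eta}\tau_\zeta$. The generating families increase with $\eta$, so the topologies do too. If $\tau_\eta\ne\tau_{\eta+1}$ held for all $\eta<(2^\kappa)^+$, we would obtain $(2^\kappa)^+$ distinct subsets of $X$. Hence there is $\eta^*$ with $\tau_{\eta^*}=\tau_{\eta^*+1}$, and we put $\tau=\tau_{\eta^*}$. For $V\in\tau$ all sets $\{d_V=n\}$ and $\{d_V\ge n\}$ lie in $\tau_{\eta^*+1}=\tau$. The complement of $\{d_V=n\}$ is $\{d_V\ge n+1\}\cup\bigcup_{k<n}\{d_V=k\}$, so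
\begin{equation}\label{eq:clopen}
\text{every $V\in\tau$ is the union of the $\tau$-clopen sets $\{d_V=n\}$, $n<\omega$,}
\end{equation}
by (D1). The \emph{rank} of $V\in\tau$ is $\operatorname{rk}(V)=\min\{\eta:V\in\tau_\eta\}\le\eta^*$. For $\zeta\le\eta^*$, the members of $\bigcup_{\xi<\zeta}\tau_\xi$ are exactly the members of $\tau$ of rank below $\zeta$.

For $x\in X$, finite $P\subseteq\mathcal A$, finite $Q\subseteq\tau$ and $\ell<\omega$, let $N(x;P,Q,\ell)$ be the set of all $y\in X$ such that
\begin{enumerate}
\item[(N1)] $c_A^m(y)=c_A^m(x)$ for all $A\in P$ and $m\le\ell$;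
\item[(N2)] for all $V\in Q$: $d_V(y)=d_V(x)$ if $x\in V$, and $d_V(y)\ge\ell$ if $x\notin V$.
\end{enumerate}
Enlarging $P$, $Q$ or $\ell$ adds or strengthens conditions, so it shrinks the set.

\begin{lemma}\label{lem:base}
If $x\in V\in\tau$, then there is a triple $(P,Q,\ell)$ such that $N(x;P,Q,\ell)\subseteq V$ and $\operatorname{rk}(W)<\operatorname{rk}(V)$ for all $W\in Q$.
\end{lemma}

\begin{proof}
Let $\zeta=\operatorname{rk}(V)$. A subbase of $\tau_\zeta$ consists of the sets $(c_A^m)^{-1}(\varepsilon)$ with $A\in\mathcal A$ and the sets $\{d_W=n\}$, $\{d_W\ge n\}$ with $\operatorname{rk}(W)<\zeta$. Since $V$ contains a finite intersection of subbasic sets that contain $x$, and since enlarging a triple shrinks $N$, it suffices to treat one subbasic set containing $x$. We have $N(x;\{A\},\emptyset,m)\subseteq(c_A^m)^{-1}(\varepsilon)$ if $c_A^m(x)=\varepsilon$. If $x\in W$, then $N(x;\emptyset,\{W\},0)=\{d_W=d_W(x)\}$ is contained in each set $\{d_W=n\}$ or $\{d_W\ge n\}$ that contains $x$. If $x\notin W$, then $d_W(x)=\omega$, so only the sets $\{d_W\ge n\}=N(x;\emptyset,\{W\},n)$ contain $x$.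
\end{proof}

One new difficulty appears when we repeat the proof of Proposition~\ref{prop:S0}. The copying in (C3) is unconditional, while the copying in the second half of (D3) takes place only at points already known to lie in $A$. The smallest instance is a neighborhood $N(\alpha^+;\emptyset,\{V\},0)$ with $\alpha^+\in V\in\tau_0$. If $V$ is active at $\beta$ with $x(V,\beta)=\alpha^+$, nothing prevents $\beta^-\notin V$, and then $d_V(\beta^-)=\omega\ne d_V(\alpha^+)$. The remedy is to shrink the neighborhood beforehand to $N(\alpha^+;P,\{V\},\ell)$, where $N(\alpha^+;P,\emptyset,\ell)\subseteq V$. The conditions (N1) for $\beta^-$ are obtained as before; they place $\beta^-$ in $V$, and then (D3) applies. For sets $V$ of higher rank, the conditions that place a point in $V$ involve sets of lower rank, which need the same treatment. This leads to the following closure property.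

For finite $Q\subseteq\tau$ and an ordinal $\zeta$ put $Q^{<\zeta}=\{W\in Q:\operatorname{rk}(W)<\zeta\}$. A triple $(P,Q,\ell)$ is \emph{complete at $x$} if $N(x;P,Q^{<\operatorname{rk}(V)},\ell)\subseteq V$ whenever $x\in V\in Q$.

\begin{lemma}\label{lem:complete}
If $x\in U\in\tau$, then there is a triple $(P,Q,\ell)$ complete at $x$ such that $N(x;P,Q,\ell)\subseteq U$ and $\operatorname{rk}(W)<\operatorname{rk}(U)$ for all $W\in Q$.
\end{lemma}

\begin{proof}
For each $V\in\tau$ with $x\in V$ fix a triple $(P_V,Q_V,\ell_V)$ as in Lemma~\ref{lem:base}. Put $Q^0=Q_U$ and $Q^{k+1}=\bigcup\{Q_V:x\in V\in Q^k\}$. Each $Q^k$ is finite. If $Q^{k+1}\ne\emptyset$, then the largest rank occurring in $Q^{k+1}$ is smaller than the largest rank occurring in $Q^k$. There is no infinite decreasing sequence of ordinals, so $Q^k=\emptyset$ for some $k$ and hence for all larger $k$. Thus $Q=\bigcup_kQ^k$ is finite, and all its members have rank below $\operatorname{rk}(U)$. Let $\mathcal V=\{U\}\cup\{V\in Q:x\in V\}$, $P=\bigcup_{V\in\mathcal V}P_V$ and $\ell=\max_{V\in\mathcal V}\ell_V$. For $V\in\mathcal V$ we have $Q_V\subseteq Q^{<\operatorname{rk}(V)}$, so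
\[
N(x;P,Q^{<\operatorname{rk}(V)},\ell)\subseteq N(x;P_V,Q_V,\ell_V)\subseteq V .
\]
For $V\in Q$ this is completeness, and for $V=U$ it is the required inclusion, because $Q^{<\operatorname{rk}(U)}=Q$.
\end{proof}

\begin{proposition}\label{prop:S}
$\tau\subseteq\mathcal A$; that is, $\tau$ satisfies \textup{(S)}.
\end{proposition}

\begin{proof}
We show $U\in\mathcal A$ for $U\in\tau$ by induction on $\operatorname{rk}(U)$. Assume that all members of $\tau$ of rank below $\operatorname{rk}(U)$ are in $\mathcal A$ and that $\operatorname{sp}(U)\notin I$. Since $K$ is countable, there are $i,i'\in K$ with $T=\{\beta:\beta^+\in U,\ \beta^-\notin U\}\notin I$, where $\gamma^+=(\gamma,i)$ and $\gamma^-=(\gamma,i')$. For $\alpha\in T$ let $(P_\alpha,Q_\alpha,\ell_\alpha)$ be a triple given by Lemma~\ref{lem:complete} for $\alpha^+\in U$, and put $F_\alpha=P_\alpha\cup Q_\alpha$. The members of $Q_\alpha$ have rank below $\operatorname{rk}(U)$, so $F_\alpha\subseteq\mathcal A$ by the induction hypothesis. Apply Lemma~\ref{lem:key} with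
\[
h(A,n,y)=\bigl(\langle c_A^0(y),\dots,c_A^n(y)\rangle,\ d_A(y)\bigr),
\]
which takes countably many values, and let $\alpha,\beta,R,n$ be as in its conclusion. We show that $\beta^-\in N(\alpha^+;P_\alpha,Q_\alpha,n)$. This set is contained in $U$, so we reach a contradiction with $\beta\in T$.

\emph{Condition} (N1). Let $A\in P_\alpha$ and $m\le n$. If $A\notin R$, then $c_A^m(\beta^-)=c_A^m(\alpha^+)$ by (1) and (C3). If $A\in R$, then $c_A^m(\beta^-)=c_A^m(\beta^+)=c_A^m(\alpha^+)$ by (C2) and (2).

\emph{Condition} (N2). We verify it for $V\in Q_\alpha$ by induction on $\operatorname{rk}(V)$. If $V\in R$, then $d_V(\beta^-)=d_V(\beta^+)=d_V(\alpha^+)$ by (D2) and (2); this is the required equality if $\alpha^+\in V$, and it gives $d_V(\beta^-)=\omega\ge n$ if $\alpha^+\notin V$. Let $V\notin R$. By (1), $V$ is active at $\beta$ with $x(V,\beta)=\alpha^+$ and $\ell(V,\beta)=n$. If $\alpha^+\notin V$, then $d_V(\beta^-)\in\{n,\omega\}$ by (D3), so $d_V(\beta^-)\ge n$. If $\alpha^+\in V$, then (N1) and the instances of (N2) for the members of $Q_\alpha$ of smaller rank give $\beta^-\in N(\alpha^+;P_\alpha,Q_\alpha^{<\operatorname{rk}(V)},n)$. By completeness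 $\beta^-\in V$, and (D3) yields $d_V(\beta^-)=d_V(\alpha^+)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The ideal $I$ has the stated properties by Lemma~\ref{lem:ideal}. Since $\tau\supseteq\tau_0$, the topology $\tau$ is Hausdorff and satisfies (G) by Lemma~\ref{lem:tau0}, and it satisfies (S) by Proposition~\ref{prop:S}.

(a) By~\eqref{eq:clopen} every open set is a countable union of clopen sets. In particular, $(X,\tau)$ is zero-dimensional, hence Tychonoff, and closed sets are $G_\delta$-sets. Let $U_0,\dots,U_{r-1}$ be a finite open cover. Choose clopen sets $C_j$ and indices $t(j)<r$ for $j<\omega$ such that $U_t=\bigcup\{C_j:t(j)=t\}$ for each $t<r$. The sets $C_j'=C_j\setminus\bigcup_{k<j}C_k$ are clopen and pairwise disjoint, and they cover $X$. So the sets $W_t=\bigcup\{C'_j:t(j)=t\}\subseteq U_t$, $t<r$, are open and pairwise disjoint and cover $X$; each is the complement of the union of the others and is therefore clopen. Applied to covers by cozero sets, this shows that $X$ is strongly zero-dimensional. Applied to $U_0=X\setminus H$ and $U_1=X\setminus H'$, where $H$ and $H'$ are disjoint closed sets, it gives disjoint clopen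 sets $W_1\supseteq H$ and $W_0\supseteq H'$. So $X$ is normal, and hence perfectly normal.

(b) This is Proposition~\ref{prop:reduce}(i).

(c) Perfect normality is inherited by subspaces \cite[2.1.6]{Eng}, so $Y_L$ is perfectly normal by (a). The remaining assertions are Proposition~\ref{prop:reduce}(ii).
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $\kappa^\omega=\kappa$ enters only in Section~\ref{sec:ideal}: it bounds the number of codes by $\kappa$, and through $\operatorname{cf}\kappa>\omega$ it places the points $x_k$ of Lemma~\ref{lem:meet} below one stage. The countability of $K$ serves to find a single pair $i,i'$ in Propositions~\ref{prop:S0} and~\ref{prop:S}. The hypothesis $|K|\ge2$ gives $\kappa\times\{i\}\notin\mathcal A$. For $|K|=1$ no set splits a fiber, so (S) and (G) hold for the discrete topology and Proposition~\ref{prop:reduce}(ii) fails. Thus even for $|L|=1$ the proof that $Y_L$ is not $\sigma$-discrete uses the points of $X$ outside $Y_L$.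
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{LS}
Arkady Leiderman and Paul Szeptycki, \emph{On $\Delta$-spaces}, arXiv:2307.16047 (2023).

\end{thebibliography}
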